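\title{The fixed-point threshold of regular LDPC ensembles over $\mathbb{F}_q$ approaches the Shannon threshold}

\begin{abstract}
For the $(d_l,d_r)$-regular LDPC ensemble over $\mathbb{F}_q$ with uniformly random edge labels, the belief-propagation threshold of the spatially coupled ensembles saturates to a threshold $h^{\mathrm{FP}}$ that is defined by the sign of a potential at the fixed points of density evolution. We prove that for every prime power $q$ and every complete family of symmetric $q$-ary input channels, $h^{\mathrm{FP}}$ tends to the Shannon threshold $\frac{d_l}{d_r}\log q$ when the degrees grow with a fixed ratio, uniformly over the family. We give an explicit bound valid for all $d_r>d_l\ge 3$, and we show that the gap to the Shannon threshold is exponentially small in $d_r$, with an exponent determined by a second moment of the channel at the Shannon threshold.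
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $q$ is a prime power and logarithms are natural. Changing the base multiplies all entropies, and the potential defined below, by one common positive constant.

\subsection{Symmetric channels and symmetric measures}

Let $\Delta_q=\{p\in\mathbb{R}^{\mathbb{F}_q}: p\ge 0,\ \sum_z p_z=1\}$. We write $e_z$ for the unit vectors, $u=(1/q,\dots,1/q)$ for the uniform vector, and $H(p)=-\sum_z p_z\log p_z$.

A \emph{$q$-ary input memoryless symmetric channel} (QMSC) is a memoryless channel with input alphabet $\mathbb{F}_q$ and transition law $W(\cdot\mid x)$ such that, for every $\alpha\in\mathbb{F}_q^*$ and $\beta\in\mathbb{F}_q$, there is a permutation $\pi_{\alpha,\beta}$ of the outputs with $W(\pi_{\alpha,\beta}(B)\mid \alpha x+\beta)=W(B\mid x)$ for all inputs $x$ and all sets $B$ of outputs. Feed the channel a uniform input $X$, observe $Y$, and form the posterior vector $P=(\Pr(X=z\mid Y))_{z\in\mathbb{F}_q}$. The law of $P$ given $X=0$ is a probability measure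 on $\Delta_q$; we denote a channel and this law by the same letter. The measures obtained in this way are called \emph{symmetric}, and $\mathcal{S}_q$ is the set of all of them. The noiseless channel gives the point mass $\delta_0$ at $e_0$, and a channel whose output is independent of its input gives the point mass $\delta_u$ at $u$. For $a\in\mathcal{S}_q$ and $P\sim a$ put $H(a)=\mathbb{E}\,H(P)$; this is the conditional entropy $H(X\mid Y)\in[0,\log q]$ of the channel (Section~\ref{sec:sym}).

For $p,p'\in\Delta_q$ let $\langle p,p'\rangle=\sum_z p_zp'_z$, and let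
\[
(p\odot p')_z=\frac{p_zp'_z}{\langle p,p'\rangle},\qquad (p*p')_z=\sum_{v}p_v\,p'_{z-v}
\]
be the normalized product (defined when $\langle p,p'\rangle>0$) and the convolution. For $a,b\in\mathcal{S}_q$ and independent $P\sim a$, $Q\sim b$, let $a\circledast b$ be the law of $P\odot Q$ and $a\boxplus b$ the law of $P*Q$. The first operation combines two observations of the same symbol; the second describes what is known about the sum of two symbols that are observed separately. Both map $\mathcal{S}_q\times\mathcal{S}_q$ into $\mathcal{S}_q$, and $a^{\circledast k}$, $a^{\boxplus k}$ denote iterated products.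

A channel $\mathsf{c}'$ is \emph{degraded} with respect to $\mathsf{c}$ if it is the composition of $\mathsf{c}$ with a further channel. A \emph{complete QMSC family} is a family $\{\mathsf{c}_h\}_{h\in[0,\log q]}$ of QMSCs such that $H(\mathsf{c}_h)=h$ for every $h$ and $\mathsf{c}_{h'}$ is degraded with respect to $\mathsf{c}_h$ whenever $h'\ge h$.

\subsection{Density evolution and the threshold $h^{\mathrm{FP}}$}

Let $d_r>d_l\ge3$ be integers. In the random $(d_l,d_r)$-regular LDPC ensemble over $\mathbb{F}_q$, every variable node has degree $d_l$, every check node has degree $d_r$, and each edge carries an independent uniform label in $\mathbb{F}_q^*$. The design rate is $1-d_l/d_r$. We abbreviate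
\[
r=\frac{d_l}{d_r},\qquad m=d_l-1\ge 2,\qquad n=d_r-1 .
\]
Belief propagation passes probability vectors along the edges. A check node tells a neighbor the distribution of a linear combination, with nonzero coefficients, of its other $n$ neighbors; a variable node sends the normalized product of its channel posterior and its other $m$ incoming messages. Density evolution tracks the law of these messages. Symmetric measures are invariant under the coordinate permutations $p\mapsto(p_{\alpha z})_z$, $\alpha\in\mathbb{F}_q^*$, so the edge labels do not affect the laws, and one round at the channel $\mathsf{c}_h$ is the map $T(\cdot\,;h):\mathcal{S}_q\to\mathcal{S}_q$,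
\[
T(x;h)=\mathsf{c}_h\circledast\rho(x)^{\circledast m},\qquad \rho(x)=x^{\boxplus n}.
\]
The measure $\delta_0$, which stands for successful decoding, is always a fixed point. A \emph{nontrivial fixed point} is an $x\in\mathcal{S}_q$ with $x=T(x;h)$ and $x\neq\delta_0$. The \emph{potential} is
\begin{equation}\label{eq:U}
U(x;h)=rH\big(x^{\boxplus d_r}\big)-d_lH(x)+d_lH\big(x\circledast\rho(x)\big)-H\big(\mathsf{c}_h\circledast\rho(x)^{\circledast d_l}\big),\qquad x\in\mathcal{S}_q .
\end{equation}
It vanishes at $\delta_0$, and the fixed points of $T$ are stationary points of $U$ (see \eqref{eq:deriv} below). The threshold studied in this paper compares $\delta_0$ with the other fixed points: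
\[
h^{\mathrm{FP}}=\sup\big\{h\in[0,\log q]:\ U(x;h)>0\ \text{for every nontrivial fixed point $x$ of } T(\cdot\,;h)\big\}.
\]

Its role comes from the following known result, threshold saturation, which we quote and do not use in our proofs. From the ensemble above one forms spatially coupled ensembles, a standard one and an improved one, each with coupling width $w\ge d_l$, chain-length parameter $L$ and $2LN$ variable nodes. Let $h_c^{\mathrm{BP}}(d_l,d_r,w,L)$ be the belief-propagation threshold of either coupled ensemble over the family $\{\mathsf{c}_h\}$ as $N\to\infty$. Then, for $d_l\ge3$,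
\begin{equation}\label{eq:sat}
\lim_{w\to\infty}\liminf_{L\to\infty}h_c^{\mathrm{BP}}=\lim_{w\to\infty}\limsup_{L\to\infty}h_c^{\mathrm{BP}}=h^{\mathrm{FP}} .
\end{equation}

\subsection{The question and the results}

A code of design rate $1-r$ carries $(1-r)\log q$ nats per symbol, and with uniform input the channel $\mathsf{c}_h$ conveys $\log q-h$ nats. The two are equal at the \emph{Shannon threshold}
\[
h_*=r\log q .
\]
For $q=2$ it is known that $h^{\mathrm{FP}}$ approaches $h_*$ as the connectivity increases. The question, which comes from Lyu and He \cite{LH}, is whether this holds universally: for every prime power $q$, every complete QMSC family and every rational $r\in(0,1)$, does $h^{\mathrm{FP}}$ tend to $r\log q$ along pairs with $d_l/d_r=r$, $d_l\ge3$, $d_l\to\infty$? The answer is yes.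

\begin{theorem}\label{thm:main}
For all $d_r>d_l\ge3$ and every complete QMSC family,
\[
h_*-r(q-1)\tau\ \le\ h^{\mathrm{FP}}\ <\ h_*,\qquad \tau=\frac{2}{d_l-1}\log\big(4q(d_r-1)^2\big).
\]
Hence $h^{\mathrm{FP}}\to r\log q$, uniformly over all families, when $d_l/d_r=r$ is fixed and $d_l\to\infty$. More generally, $h^{\mathrm{FP}}/\big(\frac{d_l}{d_r}\log q\big)\to1$ whenever $\log d_r=o(d_l)$.
\end{theorem}

The lower bound says something only when $(q-1)\tau<\log q$, and it is far from sharp. To state the true rate, define for $a\in\mathcal{S}_q$ and $P\sim a$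
\[
s(a)=\frac1{q-1}\,\mathbb{E}\Big[q\sum_zP_z^2-1\Big],\qquad J(a)=\log q-H(a).
\]
Both measure the distance from the useless channel: $s(\delta_u)=J(\delta_u)=0$, while $s(\delta_0)=1$ and $J(\delta_0)=\log q$. Put $\mathsf{c}_*=\mathsf{c}_{h_*}$, $s_*=s(\mathsf{c}_*)$, and
\[
F(h)=h-rH\big(\mathsf{c}_h^{\boxplus d_r}\big),\qquad \bar h=\max\{h\in[0,\log q]:F(h)\le0\}.
\]
We shall see that $s_*\in(0,1)$ and that the maximum exists.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For all $d_r>d_l\ge3$ and every complete QMSC family,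
\[
h^{\mathrm{FP}}\le\bar h\le h_*-r\,\frac{q-1}{q}\,s_*^{d_r}.
\]
\item[(b)] For fixed $r$ and $d_l\to\infty$, with implied constants that depend only on $q$ and $r$ and not on the family, $0\le\bar h-h^{\mathrm{FP}}=O\big(d_l^2s_*^{3d_r/2}\big)$ and
\[
h_*-h^{\mathrm{FP}}=rJ\big(\mathsf{c}_*^{\boxplus d_r}\big)\big(1+O(d_l^2s_*^{d_r/2})\big),\qquad \frac{q-1}{q}\,s_*^{d_r}\le J\big(\mathsf{c}_*^{\boxplus d_r}\big)\le(q-1)\,s_*^{d_r}.
\]
\end{enumerate}
\end{theorem}

Thus $-\frac1{d_r}\log(h_*-h^{\mathrm{FP}})\to\log(1/s_*)$: the gap is exponentially small, with exact exponent $\log(1/s_*)$. By \eqref{eq:sat}, both theorems hold verbatim for the iterated limits ($L\to\infty$, then $w\to\infty$) of the coupled belief-propagation thresholds.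

\subsection{Why the Shannon threshold appears}

The measure $\rho(x)$ describes a sum of $n$ symbols, each known only up to the noise in $x$. When $n$ is large one expects it to be close to $\delta_u$. If $\rho(x)$ were equal to $\delta_u$ at a fixed point, then $x=\mathsf{c}_h$ and $x^{\boxplus d_r}=\delta_u$, the two middle terms of \eqref{eq:U} would cancel, and $U(x;h)=r\log q-h$ would change sign exactly at $h_*$. Keeping the first term of \eqref{eq:U} exact gives the finer guess $U\approx-F(h)$, which changes sign at $\bar h$. Three things stand between this guess and a proof.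

First, the error $H(x)-H(x\circledast\rho(x))$ is multiplied by $d_l$. A concavity property of entropy in the number of observations removes this factor altogether (Proposition~\ref{prop:two}). Second, a nontrivial fixed point might lie so close to $\delta_0$ that $\rho(x)$ is not close to $\delta_u$. A Bhattacharyya functional shows that $\rho(x)$ is close to $\delta_u$ nonetheless (Proposition~\ref{prop:rho}). Third, the upper bound needs an actual fixed point with negative potential. We obtain it by running density evolution from $\mathsf{c}_h$ and showing that $U$ decreases along the way (Section~\ref{sec:upper}). All three steps are visible, as statements about one real variable, on the erasure channel, and we begin there.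

\section{The erasure channel}\label{sec:erasure}

The channel that outputs $X$ with probability $1-\xi$ and an erasure symbol with probability $\xi$ is a QMSC with law $\mathsf{e}_\xi=(1-\xi)\delta_0+\xi\delta_u$. Erasing the output of $\mathsf{e}_\varepsilon$ once more produces any $\mathsf{e}_{\varepsilon'}$ with $\varepsilon'\ge\varepsilon$, so $\mathsf{c}_h=\mathsf{e}_\varepsilon$ with $\varepsilon=h/\log q$ is a complete family. A normalized product is erased when both factors are, and a convolution when at least one factor is: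
\[
\mathsf{e}_\xi\circledast\mathsf{e}_\zeta=\mathsf{e}_{\xi\zeta},\qquad \mathsf{e}_\xi\boxplus\mathsf{e}_\zeta=\mathsf{e}_{1-(1-\xi)(1-\zeta)},\qquad H(\mathsf{e}_\xi)=\xi\log q,\qquad s(\mathsf{e}_\xi)=1-\xi .
\]
With $y=y(\xi)=1-(1-\xi)^n$ we get $T(\mathsf{e}_\xi;h)=\mathsf{e}_{t(\xi)}$ and $U(\mathsf{e}_\xi;h)=\varphi(\xi)\log q$, where
\[
t(\xi)=\varepsilon y^m,\qquad \varphi(\xi)=r\big(1-(1-\xi)^{d_r}\big)-d_l\,\xi(1-y)-\varepsilon y^{d_l}.
\]
The sum $1+y+\dots+y^{m}$ has $d_l$ terms, each between $y^m$ and $1$. Multiplying by $1-y$,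
\begin{equation}\label{eq:geom}
d_l\,y^m(1-y)\ \le\ 1-y^{d_l}\ \le\ d_l(1-y).
\end{equation}

\emph{The potential at a fixed point.} If $\xi=\varepsilon y^m$, the left inequality in \eqref{eq:geom} gives $d_l\xi(1-y)+\varepsilon y^{d_l}\le\varepsilon$, so $\varphi(\xi)\ge r-\varepsilon-r(1-\xi)^{d_r}$. The factor $d_l$ has disappeared, and it remains to show that $(1-\xi)^n$ is small.

\emph{Fixed points near zero.} Let $\xi>0$. From $y\le n\xi$ we get $\xi\le(n\xi)^m$, hence $\xi\ge n^{-m/(m-1)}\ge n^{-2}$. This bound alone is too weak, since $(1-n^{-2})^n$ is close to $1$. But we may use the fixed-point equation a second time: $n^{-2}\le\xi\le y^m\le\exp(-m(1-\xi)^n)$, so $(1-\xi)^n\le\frac2m\log n$. A polynomial lower bound on $\xi$ suffices because it enters only through its logarithm. Hence $\varphi(\xi)>0$ whenever $\varepsilon<r-\frac{2r}{m}\log n$.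

\emph{A fixed point with negative potential.} At $\xi=\varepsilon$ the right inequality in \eqref{eq:geom} gives $\varphi(\varepsilon)\le r(1-(1-\varepsilon)^{d_r})-\varepsilon=-F(h)/\log q$. Differentiating, the terms $\pm d_l(1-\xi)^n$ cancel and
\[
\varphi'(\xi)=d_l\,n\,(1-\xi)^{n-1}\big(\xi-t(\xi)\big).
\]
Since $t$ is increasing and $t(\varepsilon)\le\varepsilon$, the iterates $\xi_1=\varepsilon$, $\xi_{\ell+1}=t(\xi_\ell)$ decrease to a fixed point $\xi_\infty$. For $\zeta\in[\xi_{\ell+1},\xi_\ell]$ we have $t(\zeta)\le t(\xi_\ell)=\xi_{\ell+1}\le\zeta$, so $\varphi'(\zeta)\ge0$ and $\varphi(\xi_{\ell+1})\le\varphi(\xi_\ell)$. If $F(h)>0$, then $\varphi(\xi_\infty)\le\varphi(\varepsilon)<0=\varphi(0)$, and $\xi_\infty$ is a nontrivial fixed point with negative potential. So $h^{\mathrm{FP}}\le\bar\varepsilon\log q$, where $\bar\varepsilon\le r$ is the largest root of $\varepsilon=r-r(1-\varepsilon)^{d_r}$. For $(d_l,d_r)=(3,6)$ this gives $\bar\varepsilon=\frac12-\frac12(1-\bar\varepsilon)^6\le\frac12-\frac1{128}$. For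 large degrees, Theorem~\ref{thm:sharp}(b), with $s_*=1-r$ and $J(\mathsf{c}_*^{\boxplus d_r})=(1-r)^{d_r}\log q$, says that $h_*-h^{\mathrm{FP}}=r(1-r)^{d_r}\log q\,(1+o(1))$.

The last step is a complete proof of the upper bound for this family. The first two steps are only a model, because they treat only fixed points on the segment $\{\mathsf{e}_\xi\}$. In general the number $\xi$ splits into three functionals: the entropy $H$, in which $U$ is written; the functional $s$, which is multiplicative under $\boxplus$ as $1-\xi$ is; and a functional $Z$, which is multiplicative under $\circledast$ as $\xi$ is. The order of the real line is replaced by degradation.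

\section{Symmetric measures and degradation}\label{sec:sym}

The law of the posterior given $X=0$ is not invariant under shifts of the coordinates. Its unconditional law is, and most computations are easier there. Let the affine maps $g(z)=\alpha z+\beta$ ($\alpha\neq0$) act on $\Delta_q$ by $(gp)_{g(z)}=p_z$, and let $\mathcal{M}_q$ be the set of probability measures on $\Delta_q$ invariant under all of them. Spaces of measures carry the weak topology (convergence of integrals of continuous functions), in which the probability measures on the compact set $\Delta_q$ form a compact metrizable space; $\mathcal{M}_q$ is a closed convex subset.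

\begin{lemma}\label{lem:canon}
The map $\mu\mapsto a$, $a(dp)=q\,p_0\,\mu(dp)$, is an affine homeomorphism from $\mathcal{M}_q$ onto $\mathcal{S}_q$. Its inverse $a\mapsto\mu_a$ sends $a$ to the average of its $q$ shifts, and $\mu_a$ is the unconditional law of the posterior vector of any QMSC with law $a$.
\end{lemma}

\begin{proof}
Take a QMSC with uniform input and let $\mu$ be the unconditional law of its posterior vector $P=p(Y)$. The permutation $\pi=\pi_{\alpha,\beta}$ preserves the output law $\frac1q\sum_xW(\cdot\mid x)$, and $p(\pi(y))_{g(x)}=p(y)_x$ for $g(x)=\alpha x+\beta$. So $\mu\in\mathcal{M}_q$. Since $\Pr(X=x\mid P)=P_x$, the law of $P$ given $X=x$ is $W_x(dp)=q\,p_x\,\mu(dp)$. Conversely, let $\mu\in\mathcal{M}_q$. Shift invariance gives $\int p_x\,d\mu=1/q$, so each $W_x$ is a probability measure, and invariance gives $W_{g(x)}(gB)=W_x(B)$. Thus $(W_x)$ is a QMSC with output space $\Delta_q$; its output law is $\mu$ and the posterior at output $p$ is $p$, so $W_0\in\mathcal{S}_q$. Finally $W_x$ is the shift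 of $W_0$ by $x$ and $\mu=\frac1q\sum_xW_x$. Both maps are affine and weakly continuous.
\end{proof}

So $\mathcal{S}_q$ is convex and compact, every $a\in\mathcal{S}_q$ is carried by $\{p_0>0\}$, and $\int f\,da=\int f\,d\mu_a$ when $f$ is shift-invariant. In particular $H(a)=\int H\,d\mu_a=H(X\mid Y)$. If $\mu_a$ is carried by the unit vectors, then $a=\delta_0$; thus $H(a)=0$ forces $a=\delta_0$.

\subsection*{The two operations}
Let $X$ be uniform and let $P,P'$ be conditionally independent given $X$, with conditional laws $q\,p_x\,\mu_a(dp)$ and $q\,p'_x\,\mu_b(dp')$ given $X=x$. The pair $(P,P')$ has law $q\langle p,p'\rangle\,\mu_a(dp)\mu_b(dp')$, and the posterior of $X$ given $(P,P')$ is $P\odot P'$. The unconditional law of $P\odot P'$ lies in $\mathcal{M}_q$, because $g(p\odot p')=gp\odot gp'$, and its law given $X=0$ is $a\circledast b$. Hence $a\circledast b\in\mathcal{S}_q$ and, for continuous $f$,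
\begin{equation}\label{eq:var}
\int f\,d\mu_{a\circledast b}=\iint q\langle p,p'\rangle\,f(p\odot p')\,\mu_a(dp)\,\mu_b(dp').
\end{equation}
The integrand, set to $0$ where $\langle p,p'\rangle=0$, is continuous on $\Delta_q\times\Delta_q$ because $f$ is bounded.

Next let $X_1,X_2$ be independent and uniform, observed independently with posteriors $P\sim\mu_a$ and $Q\sim\mu_b$. The posterior of $S=X_1+X_2$ is $P*Q$. Its law lies in $\mathcal{M}_q$: shifting $P$ shifts $P*Q$, and scaling both $P$ and $Q$ scales $P*Q$. Given $(X_1,X_2)=(x,-x)$, the vectors $P,Q$ are independent shifts by $x$ and $-x$ of vectors with laws $a$ and $b$, and the shifts cancel in the convolution. So the law of $P*Q$ given $S=0$ is $a\boxplus b$. Hence $a\boxplus b\in\mathcal{S}_q$, and $\mu_{a\boxplus b}$ is the image of $\mu_a\times\mu_b$ under convolution.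

The map $(\mu,\mu')\mapsto\mu\times\mu'$ is weakly continuous, so both operations are jointly continuous, and $H$, $T(\cdot\,;h)$ and $U(\cdot\,;h)$ are continuous on $\mathcal{S}_q$. Both operations are commutative and associative, as $\odot$ and $*$ are. Each is the image of the product measure $a\times b$ under a fixed map on $\{p_0>0\}^2$, so each extends bilinearly to the linear span of $\mathcal{S}_q$, and $H$ extends linearly. Finally
\[
\delta_0\circledast a=\delta_0,\qquad \delta_u\circledast a=a,\qquad \delta_0\boxplus a=a,\qquad \delta_u\boxplus a=\delta_u ,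
\]
which gives $T(\delta_0;h)=\delta_0$ and $U(\delta_0;h)=0$.

\subsection*{Degradation as a martingale coupling}
For $a,a'\in\mathcal{S}_q$ write $a'\preceq a$ if there are random vectors $P\sim\mu_a$ and $P'\sim\mu_{a'}$ with $\mathbb{E}[P\mid P']=P'$. We call $(P,P')$ a \emph{coupling} for $a'\preceq a$. Let $D(p\|p')=\sum_zp_z\log(p_z/p'_z)$ be the relative entropy.

\begin{lemma}\label{lem:deg}
Let all measures be in $\mathcal{S}_q$.
\begin{enumerate}
\item[(i)] If the channel $a'$ is degraded with respect to the channel $a$, then $a'\preceq a$. Moreover $\delta_u\preceq a\preceq\delta_0$ and $a\preceq a\circledast b$.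
\item[(ii)] The relation $\preceq$ is reflexive and transitive. If $a'\preceq a$ and $b'\preceq b$, then $a'\boxplus b'\preceq a\boxplus b$ and $a'\circledast b'\preceq a\circledast b$. Hence $x\preceq y$ implies $T(x;h)\preceq T(y;h)$.
\item[(iii)] If $x\preceq y$ and $t\in[0,1]$, then $x\preceq(1-t)x+ty\preceq y$.
\item[(iv)] If $(P,P')$ is a coupling for $a'\preceq a$, then $\int f\,d\mu_{a'}\le\int f\,d\mu_a$ for every continuous convex $f$, and
\begin{equation}\label{eq:HD}
H(a')-H(a)=\mathbb{E}\,D(P\|P').
\end{equation}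
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $X-Y-Y'$ be a Markov chain, with posteriors $P$ given $Y$ and $P'$ given $Y'$. Then $P$ is also the posterior given $(Y,Y')$, so $\mathbb{E}[P\mid Y']=P'$ by the tower property, and $\mathbb{E}[P\mid P']=P'$. The three further relations are the chains $X-Y-\text{(constant)}$, $X-X-Y$, and $X-(P,P')-P$ with $(P,P')$ as in \eqref{eq:var}.

(ii) The coupling $(P,P)$ gives reflexivity. Given couplings $(P,P')$ and $(P',P'')$, join them so that $P$ and $P''$ are conditionally independent given $P'$; then $\mathbb{E}[P\mid P',P'']=P'$ and $\mathbb{E}[P\mid P'']=P''$. For $\boxplus$, independent couplings $(P,P')$, $(Q,Q')$ satisfy $\mathbb{E}[P*Q\mid P',Q']=P'*Q'$. For $\circledast$, let $\kappa$ and $\lambda$ be the laws of the two couplings and let $(X,P,P',Q,Q')$ have the joint law $q\,p_x\,v_x\,\kappa(dp,dp')\,\lambda(dv,dv')$, which has total mass $1$. The posterior of $X$ given all four vectors is $P\odot Q$, with law $\mu_{a\circledast b}$ by \eqref{eq:var}. Integrating out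 $p$ and $v$ replaces $p_xv_x$ by $p'_xv'_x$, so the posterior given $(P',Q')$ is $P'\odot Q'$, with law $\mu_{a'\circledast b'}$. The tower property concludes.

(iii) Let $(P,P')$ be a coupling for $x\preceq y$, let $B$ be independent of it with $\Pr(B=1)=t=1-\Pr(B=0)$, and let $P_t=P$ if $B=1$ and $P_t=P'$ if $B=0$. Then $P_t\sim\mu_{(1-t)x+ty}$, $\mathbb{E}[P_t\mid P']=P'$ and $\mathbb{E}[P\mid B,P_t]=P_t$.

(iv) The first claim is Jensen's inequality. For the second, conditioning the nonnegative variable $-P_z\log P'_z$ on $P'$ gives $\mathbb{E}[-P_z\log P'_z]=\mathbb{E}[-P'_z\log P'_z]$; sum over $z$.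
\end{proof}

In particular $\mathsf{c}_{h'}\preceq\mathsf{c}_h$ for $h'\ge h$, and every fixed point satisfies $\mathsf{c}_h\preceq x$.

We use two textbook properties of $D$. Pinsker's inequality states $D(p\|p')\ge\frac12\|p-p'\|_1^2$. Joint convexity states that $(\sigma,\sigma')\mapsto \sigma\log(\sigma/\sigma')$ is convex on $[0,\infty)^2$, with $0\log(0/\sigma')=0$ and $\sigma\log(\sigma/0)=\infty$ for $\sigma>0$, so that $D$ is convex in the pair $(p,p')$. If $v$ has zero sum, its positive and negative parts each have $\ell^1$ norm $\|v\|_1/2$, so $\|v\|_2^2\le2(\|v\|_1/2)^2=\frac12\|v\|_1^2$. Pinsker's inequality therefore gives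
\begin{equation}\label{eq:pinsker}
D(p\|p')\ge\|p-p'\|_2^2 .
\end{equation}

\section{Two multiplicative functionals}\label{sec:sZ}

Entropy behaves simply under neither operation. We therefore introduce, for each operation, a functional that is multiplicative under it, and compare it with entropy. For $\boxplus$ the functional is $s$. Its integrand is shift-invariant, and $\|p-u\|_2^2=\sum_zp_z^2-1/q$, so
\begin{equation}\label{eq:sform}
s(a)=\frac{q}{q-1}\int\|p-u\|_2^2\,d\mu_a,\qquad 1-s(a)=\frac q{q-1}\int\Big(1-\sum_zp_z^2\Big)d\mu_a ,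
\end{equation}
and $0\le s\le1$.

\begin{lemma}\label{lem:s}
Let $a,a',b\in\mathcal{S}_q$.
\begin{enumerate}
\item[(i)] $s(a\boxplus b)=s(a)s(b)$.
\item[(ii)] $\frac{q-1}q\,s(a)\le J(a)\le(q-1)\,s(a)$.
\item[(iii)] If $a'\preceq a$, then $0\le s(a)-s(a')\le2\big(H(a')-H(a)\big)$.
\item[(iv)] $H(a)\le2q\,(1-s(a))^{3/4}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\chi$ be a nontrivial additive character of $\mathbb{F}_q$ and $\hat p(k)=\sum_zp_z\chi(kz)$. The maps $z\mapsto\chi(kz)$, $k\in\mathbb{F}_q$, are all the additive characters, so Parseval's identity and $\hat p(0)=1$ give $\sum_{k\ne0}|\hat p(k)|^2=q\sum_zp_z^2-1$. The vector $(p_{\alpha z})_z$ has transform $k\mapsto\hat p(k/\alpha)$, so invariance of $\mu_a$ makes $\int|\hat p(k)|^2d\mu_a$ the same for all $k\ne0$. Hence $s(a)=\int|\hat p(1)|^2d\mu_a$. Since $\widehat{p*p'}=\hat p\,\widehat{p'}$ and $\mu_{a\boxplus b}$ is the image of $\mu_a\times\mu_b$, the claim follows.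

(ii) We have $J(a)=\int D(p\|u)\,d\mu_a$. By Jensen's inequality $D(p\|u)=\sum_zp_z\log(qp_z)\le\log(q\sum_zp_z^2)\le q\sum_zp_z^2-1$, which gives the upper bound. The lower bound is \eqref{eq:pinsker} with $p'=u$, together with \eqref{eq:sform}.

(iii) For a coupling $(P,P')$, $\mathbb{E}\langle P,P'\rangle=\mathbb{E}\|P'\|_2^2$, so $s(a)-s(a')=\frac q{q-1}\big(\mathbb{E}\|P\|_2^2-\mathbb{E}\|P'\|_2^2\big)=\frac q{q-1}\mathbb{E}\|P-P'\|_2^2$. Now use $\frac q{q-1}\le2$, \eqref{eq:pinsker} and \eqref{eq:HD}.

(iv) Let $t=1-\max_zp_z$. If $t=0$ then $H(p)=0$. Otherwise, separating a largest coordinate from the other $q-1$ gives $H(p)\le-t\log t-(1-t)\log(1-t)+t\log(q-1)$, and $-(1-t)\log(1-t)\le t$ because $\log\frac1{1-t}\le\frac t{1-t}$. So $H(p)\le t\log(K/t)$ with $K=e(q-1)$. The function $t^{1/4}\log(K/t)$ is maximal at $t=Ke^{-4}$, with value $4K^{1/4}/e\le 2q$, since $4e^{-3/4}<2$. Thus $H(p)\le2q\,t^{3/4}$. Finally $\sum_zp_z^2\le\max_zp_z$ gives $t\le1-\sum_zp_z^2$, and Jensen's inequality with \eqref{eq:sform} gives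 $\int t^{3/4}d\mu_a\le(1-s(a))^{3/4}$.
\end{proof}

\begin{example}
Let $Y=X$ with probability $\lambda$, and let $Y$ be an independent uniform symbol otherwise. The posterior at output $y$ is $p=\lambda e_y+(1-\lambda)u$, so $\hat p(1)=\lambda\chi(y)$ and $s=\lambda^2$.
\end{example}

For $\circledast$ the functional is the Bhattacharyya parameter
\[
Z(a)=\frac1{q-1}\int\Big[\Big(\sum_z\sqrt{p_z}\Big)^2-1\Big]d\mu_a ,
\]
which satisfies $Z(\mathsf{e}_\xi)=\xi$.

\begin{lemma}\label{lem:Z}
Let $a,b\in\mathcal{S}_q$.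
\begin{enumerate}
\item[(i)] $0\le Z(a)\le1$, $Z(a)=0$ only for $a=\delta_0$, and $Z(a\circledast b)=Z(a)Z(b)$.
\item[(ii)] $1+(q-1)Z(a\boxplus b)\le\big(1+(q-1)Z(a)\big)\big(1+(q-1)Z(b)\big)$.
\item[(iii)] $s(a)\le2(1-Z(a))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $1\le(\sum_z\sqrt{p_z})^2\le q$, with equality on the left only at unit vectors. This gives the first two claims. Next, $(\sum_z\sqrt{p_z})^2-1=\sum_{v\ne w}\sqrt{p_vp_w}$ has $q(q-1)$ terms. The affine group acts transitively on ordered pairs of distinct elements, so all terms have the same integral, and $Z(a)=\int q\sqrt{p_vp_w}\,d\mu_a$ for each fixed pair $v\neq w$. In \eqref{eq:var} with $f(p)=q\sqrt{p_vp_w}$ the factor $\langle p,p'\rangle$ cancels, and the integrand is $q\sqrt{p_vp_w}\cdot q\sqrt{p'_vp'_w}$.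

(ii) From $\sqrt{(p*p')_z}\le\sum_v\sqrt{p_vp'_{z-v}}$ we get $\sum_z\sqrt{(p*p')_z}\le\sum_z\sqrt{p_z}\cdot\sum_z\sqrt{p'_z}$. Square and integrate over $\mu_a\times\mu_b$.

(iii) Summing over unordered pairs $\{v,w\}$ of distinct elements, $\sum(p_v-p_w)^2=q\sum_zp_z^2-1$ and $\sum(\sqrt{p_v}-\sqrt{p_w})^2=q-(\sum_z\sqrt{p_z})^2$. The integrals are $(q-1)s(a)$ and $(q-1)(1-Z(a))$. Termwise, $(p_v-p_w)^2=(\sqrt{p_v}-\sqrt{p_w})^2(\sqrt{p_v}+\sqrt{p_w})^2$ and $(\sqrt{p_v}+\sqrt{p_w})^2\le2(p_v+p_w)\le2$.
\end{proof}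

\begin{remark}
Both multiplicativity statements use invariance under $\mathbb{F}_q^*$, and additive symmetry alone does not suffice. For $q=4$, let the channel reveal the coset of $X$ modulo the additive subgroup $\{0,1\}$. Its posterior is uniform on a coset, and so is a convolution of any number of such posteriors. The formula for $s$ gives $1/3$ for every number of factors, and the sum of many symbols does not become uniform.
\end{remark}

\section{Entropy under the two operations}\label{sec:entropy}

The first tool converts statements about $\circledast$ into statements about $\boxplus$.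

\begin{lemma}[Duality]\label{lem:dual}
For $a,b\in\mathcal{S}_q$, $H(a\circledast b)+H(a\boxplus b)=H(a)+H(b)$.
\end{lemma}

\begin{proof}
Fix $p,p'\in\Delta_q$ and let $X_1\sim p$, $X_2\sim p'$ be independent, $S=X_1+X_2$. Put $p'^{(\sigma)}=(p'_{\sigma-z})_z$, so that $\Pr(S=\sigma)=\langle p,p'^{(\sigma)}\rangle$ and the law of $X_1$ given $S=\sigma$ is $p\odot p'^{(\sigma)}$. The chain rule $H(X_1,X_2)=H(S)+H(X_1\mid S)$ reads
\[
H(p)+H(p')=H(p*p')+\sum_\sigma\langle p,p'^{(\sigma)}\rangle\,H\big(p\odot p'^{(\sigma)}\big).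
\]
Integrate over $\mu_a\times\mu_b$. Since $\mu_b$ is invariant under the affine map $z\mapsto\sigma-z$, each of the $q$ terms of the sum has integral $\iint\langle p,p'\rangle H(p\odot p')\,d\mu_a\,d\mu_b$, and their total is $H(a\circledast b)$ by \eqref{eq:var}.
\end{proof}

The second tool says that adding a nearly uniform symbol nearly erases the difference between two degraded measures. It is what makes errors exponentially small in Section~\ref{sec:sharp}.

\begin{lemma}[Contraction]\label{lem:contr}
Let $a,a',b\in\mathcal{S}_q$.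
\begin{enumerate}
\item[(i)] If $a'\preceq a$, then $0\le H(a'\boxplus b)-H(a\boxplus b)\le\min\{1,q\sqrt{s(b)}\}\,\big(H(a')-H(a)\big)$.
\item[(ii)] If $a'\preceq a$, then
$0\le H(a'^{\,\boxplus d_r})-H(a^{\boxplus d_r})\le d_r\min\{1,q\,s(a)^{n/2}\}\,\big(H(a')-H(a)\big)$.
\item[(iii)] $H(a)-H(a\circledast b)\le\min\{J(b),\ q\sqrt{s(b)}\,H(a)\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $(P,P')$ be a coupling for $a'\preceq a$ and let $Q\sim\mu_b$ be independent of it. Then $(P*Q,P'*Q)$ is a coupling for $a'\boxplus b\preceq a\boxplus b$, so by \eqref{eq:HD} the difference equals $\mathbb{E}\,D(P*Q\|P'*Q)\ge0$. Put $\epsilon=1-q\min_zQ_z\in[0,1]$ and write $Q=(1-\epsilon)u+\epsilon\tilde Q$ with $\tilde Q\in\Delta_q$. Since $p*u=u$, both $P*Q$ and $P'*Q$ are mixtures of $u$, with weight $1-\epsilon$, and of the shifts of $P$, respectively $P'$, with weights $\epsilon\tilde Q_v$. Joint convexity and shift invariance of $D$ give $D(P*Q\|P'*Q)\le\epsilon D(P\|P')$. As $\epsilon$ is independent of $(P,P')$, it remains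 to bound $\mathbb{E}\epsilon$. From $\epsilon=q\max_z(1/q-Q_z)\le q\|Q-u\|_2$ and \eqref{eq:sform}, $\mathbb{E}\epsilon\le q\sqrt{(q-1)s(b)/q}\le q\sqrt{s(b)}$.

(ii) Replace the $d_r$ factors one at a time. At each step the remaining $n$ factors form $b=a'^{\,\boxplus k}\boxplus a^{\boxplus(n-k)}$, and $s(b)=s(a')^ks(a)^{n-k}\le s(a)^n$ by Lemma~\ref{lem:s}(i),(iii). Apply (i) and add.

(iii) By duality the left side is $H(a\boxplus b)-H(b)$, which is at most $\log q-H(b)=J(b)$. It also equals $H(a\boxplus b)-H(\delta_0\boxplus b)$, and (i) for $a\preceq\delta_0$ bounds this by $q\sqrt{s(b)}\,H(a)$.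
\end{proof}

The third tool is a second-order inequality: improving one observation of $X$ helps less when the other observation is already better. It contains both the generalization of \eqref{eq:geom} and the sign of the derivative of $U$.

\begin{lemma}\label{lem:four}
If $a'\preceq a$ and $b'\preceq b$ in $\mathcal{S}_q$, then $H\big((a-a')\circledast(b-b')\big)\ge0$, that is,
\[
H(a'\circledast b')-H(a'\circledast b)\ \ge\ H(a\circledast b')-H(a\circledast b).
\]
\end{lemma}

\begin{proof}
Let $(V,V')$ be a coupling for $b'\preceq b$ and define the continuous function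
\[
\Phi(p)=q\,\mathbb{E}\big[\langle p,V'\rangle H(p\odot V')-\langle p,V\rangle H(p\odot V)\big],\qquad p\in\Delta_q .
\]
By \eqref{eq:var}, the two sides of the claimed inequality are $\int\Phi\,d\mu_{a'}$ and $\int\Phi\,d\mu_a$. By Lemma~\ref{lem:deg}(iv) it suffices to show that $\Phi$ is concave. With $\psi(\sigma)=\sigma\log\sigma$,
\[
\langle p,v\rangle H(p\odot v)=-\sum_zv_z\psi(p_z)-\sum_zp_z\psi(v_z)+\psi(\langle p,v\rangle).
\]
The first sums cancel in $\Phi$ because $\mathbb{E}V_z=\mathbb{E}V'_z=1/q$, and the second sums contribute a linear function $\ell(p)$. Since $\mathbb{E}[\langle p,V\rangle\mid V']=\langle p,V'\rangle$, we have $\mathbb{E}\,\psi(\langle p,V'\rangle)=\mathbb{E}[\langle p,V\rangle\log\langle p,V'\rangle]$. Therefore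
\[
\Phi(p)=\ell(p)-q\,\mathbb{E}\Big[\langle p,V\rangle\log\frac{\langle p,V\rangle}{\langle p,V'\rangle}\Big].
\]
The pair $(\langle p,V\rangle,\langle p,V'\rangle)$ is linear in $p$, so the expectation is convex in $p$ by joint convexity of $\sigma\log(\sigma/\sigma')$.
\end{proof}

\begin{corollary}[Diminishing returns]\label{cor:conc}
For $a,\rho\in\mathcal{S}_q$ let $A_j=H(a\circledast\rho^{\circledast j})$, $j\ge0$, with $\rho^{\circledast0}=\delta_u$. Then $A_j-A_{j+1}$ is nonincreasing in $j$. In particular $d_l(A_{m}-A_{d_l})\le A_0-A_{d_l}\le d_l(A_0-A_1)$.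
\end{corollary}

\begin{proof}
Put $b_j=a\circledast\rho^{\circledast j}$. Lemma~\ref{lem:four} for $b_j\preceq b_{j+1}$ and $\delta_u\preceq\rho$ gives $A_j-A_{j+1}\ge A_{j+1}-A_{j+2}$. The difference $A_0-A_{d_l}$ is a sum of $d_l$ increments, of which the last is the smallest and the first is the largest.
\end{proof}

For erasure measures $A_j=\varepsilon y^j\log q$, and the last statement is \eqref{eq:geom}. As there, the two inequalities bound the potential from opposite sides.

\begin{proposition}\label{prop:two}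
Let $h\in[0,\log q]$.
\begin{enumerate}
\item[(a)] If $x=T(x;h)$, then $U(x;h)\ge rH(x^{\boxplus d_r})-h$.
\item[(b)] $U(\mathsf{c}_h;h)\le rH(\mathsf{c}_h^{\boxplus d_r})-h=-F(h)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Given $x$, put $\rho=\rho(x)$ and $A_j=H(\mathsf{c}_h\circledast\rho^{\circledast j})$, so that $A_0=h$. If $x=\mathsf{c}_h\circledast\rho^{\circledast j}$ for some $j$, then $H(x)=A_j$ and $H(x\circledast\rho)=A_{j+1}$, so \eqref{eq:U} can be written
\[
U(x;h)=rH(x^{\boxplus d_r})-h+\big[(A_0-A_{d_l})-d_l(A_j-A_{j+1})\big].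
\]
A fixed point has $j=m$, and the bracket is nonnegative by Corollary~\ref{cor:conc}. The point $x=\mathsf{c}_h$ has $j=0$, and the bracket is nonpositive.
\end{proof}

\section{The lower bound}\label{sec:lower}

By Proposition~\ref{prop:two}(a) and Lemma~\ref{lem:s}, the potential of a fixed point is at least $h_*-h-r(q-1)s(x)^{d_r}$. We need a bound on $s(x)^n$ that holds for all nontrivial fixed points, including those near $\delta_0$, where $s(x)$ is near $1$. We follow the erasure computation with $Z$ in the place of $\xi$.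

\begin{proposition}\label{prop:rho}
Let $d_r>d_l\ge3$ and $h\in[0,\log q]$. Every nontrivial fixed point $x$ of $T(\cdot\,;h)$ satisfies $s(\rho(x))=s(x)^n\le\tau=\frac2m\log(4qn^2)$.
\end{proposition}

\begin{proof}
Put $\rho=\rho(x)$. By Lemma~\ref{lem:Z}(i), $Z(x)>0$ and
\begin{equation}\label{eq:Zfp}
Z(x)=Z(\mathsf{c}_h)Z(\rho)^m\le Z(\rho)^m .
\end{equation}
We first show $Z(x)\ge1/(4qn^2)$. Put $\gamma=(q-1)Z(x)$. If $n\gamma>1$, then $Z(x)>1/((q-1)n)$, which is more than claimed. If $n\gamma\le1$, Lemma~\ref{lem:Z}(ii) and the convexity bound $e^\sigma-1\le(e-1)\sigma$ on $[0,1]$ give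
\[
(q-1)Z(\rho)\le(1+\gamma)^n-1\le e^{n\gamma}-1\le 2n\gamma ,
\]
so $Z(\rho)\le2nZ(x)$. Then \eqref{eq:Zfp} gives $0<Z(x)\le(2nZ(x))^m$, hence $Z(x)\ge(2n)^{-m/(m-1)}\ge(2n)^{-2}$, because $m/(m-1)\le2$ for $m\ge2$.

Now use \eqref{eq:Zfp} again, with Lemma~\ref{lem:Z}(iii):
\[
\frac1{4qn^2}\le Z(x)\le\Big(1-\frac{s(\rho)}2\Big)^m\le e^{-ms(\rho)/2}.
\]
Taking logarithms gives $s(\rho)\le\tau$, and $s(\rho)=s(x)^n$ by Lemma~\ref{lem:s}(i).
\end{proof}

\begin{remark}
This is the place where $d_l\ge3$ is needed. For $d_l=2$ the inequality $Z(x)\le(2nZ(x))^m$ is empty, and nontrivial fixed points do approach $\delta_0$: every $\xi\in(0,1]$ gives a fixed point $\mathsf{e}_\xi$ for the erasure channel with $\varepsilon=\xi/(1-(1-\xi)^n)\le1$.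
\end{remark}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
Let $x$ be a nontrivial fixed point of $T(\cdot\,;h)$. By Proposition~\ref{prop:two}(a), Lemma~\ref{lem:s}(i),(ii) and Proposition~\ref{prop:rho},
\[
U(x;h)\ge h_*-rJ(x^{\boxplus d_r})-h\ge h_*-r(q-1)s(x)^{d_r}-h\ge h_*-r(q-1)\tau-h .
\]
So every $h\in[0,\log q]$ with $h<h_*-r(q-1)\tau$ belongs to the set that defines $h^{\mathrm{FP}}$. The point $h=0$ always belongs to it: $\mathsf{c}_0=\delta_0$, so $T(\cdot\,;0)\equiv\delta_0$ has no nontrivial fixed point. Hence $h^{\mathrm{FP}}\ge\max\{0,h_*-r(q-1)\tau\}$.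
\end{proof}

\section{The upper bound}\label{sec:upper}

Proposition~\ref{prop:two}(b) gives a point with negative potential when $F(h)>0$, but $\mathsf{c}_h$ need not be a fixed point. Density evolution started at $\mathsf{c}_h$ moves up in the degradation order, and the next lemma shows that such a step cannot increase $U$.

\begin{lemma}\label{lem:descent}
If $x\preceq y=T(x;h)$, then $U(y;h)\le U(x;h)$.
\end{lemma}

\begin{proof}
Duality applied to $x$ and $\rho(x)$, with $x\boxplus\rho(x)=x^{\boxplus d_r}$, gives $H(x\circledast\rho(x))-H(x)=H(\rho(x))-H(x^{\boxplus d_r})$. Since $r-d_l=-rn$, for every $x\in\mathcal{S}_q$,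
\[
U(x;h)=-rn\,H(x^{\boxplus d_r})+d_lH(\rho(x))-H\big(\mathsf{c}_h\circledast\rho(x)^{\circledast d_l}\big).
\]
Let $x_t=(1-t)x+ty$ for $t\in[0,1]$. By bilinearity each term is a polynomial in $t$, and the product rule applies. Put
\[
b_t=x_t^{\boxplus(n-1)}\boxplus y,\qquad b'_t=x_t^{\boxplus(n-1)}\boxplus x,\qquad \sigma_t=\frac{d}{dt}\rho(x_t)=n\,(b_t-b'_t).
\]
Then $\frac d{dt}x_t^{\boxplus d_r}=d_r\,x_t^{\boxplus n}\boxplus(y-x)=\frac{d_r}n\,x_t\boxplus\sigma_t$ and $\frac d{dt}\,\mathsf{c}_h\circledast\rho(x_t)^{\circledast d_l}=d_l\,T(x_t;h)\circledast\sigma_t$. Using $rd_r=d_l$,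
\[
\frac d{dt}U(x_t;h)=d_l\big[-H(x_t\boxplus\sigma_t)+H(\sigma_t)-H(T(x_t;h)\circledast\sigma_t)\big].
\]
Subtracting the duality identities for the pairs $(x_t,b_t)$ and $(x_t,b'_t)$ cancels $H(x_t)$ and gives $H(\sigma_t)-H(x_t\boxplus\sigma_t)=H(x_t\circledast\sigma_t)$. Hence
\begin{equation}\label{eq:deriv}
\frac d{dt}U(x_t;h)=-d_l\,n\,H\big((T(x_t;h)-x_t)\circledast(b_t-b'_t)\big),
\end{equation}
a formula valid for any $x,y\in\mathcal{S}_q$. Under the hypothesis, Lemma~\ref{lem:deg} gives $x\preceq x_t\preceq y=T(x;h)\preceq T(x_t;h)$ and $b'_t\preceq b_t$. By Lemma~\ref{lem:four} the derivative is nonpositive on $[0,1]$.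
\end{proof}

\begin{proposition}\label{prop:neg}
If $F(h)>0$, then $T(\cdot\,;h)$ has a nontrivial fixed point $x$ with $U(x;h)\le-F(h)<0$.
\end{proposition}

\begin{proof}
Let $x_1=\mathsf{c}_h$ and $x_{\ell+1}=T(x_\ell;h)$. Then $x_1\preceq x_2$ by Lemma~\ref{lem:deg}(i), and monotonicity of $T$ gives $x_\ell\preceq x_{\ell+1}$ for all $\ell$. For continuous convex $f$ the bounded sequence $\int f\,d\mu_{x_\ell}$ is nondecreasing, hence convergent. A polynomial $f$ is a difference of two such functions, namely $f+K\|p\|_2^2$ and $K\|p\|_2^2$ for large $K$, and polynomials are dense in $C(\Delta_q)$. So $\int f\,d\mu_{x_\ell}$ converges for every continuous $f$, and $x_\ell$ converges weakly to some $x\in\mathcal{S}_q$ by compactness. Continuity of $T$ gives $x=T(x;h)$. Lemma~\ref{lem:descent}, continuity of $U$ and Proposition~\ref{prop:two}(b) give $U(x;h)\le U(\mathsf{c}_h;h)\le-F(h)<0$. Since $U(\delta_0;h)=0$, we have $x\neq\delta_0$.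
\end{proof}

Before locating $\bar h$ we record that $s_*$ stays away from $0$ and $1$ uniformly in the family. Since $J(\mathsf{c}_*)=(1-r)\log q$ and $H(\mathsf{c}_*)=r\log q$, Lemma~\ref{lem:s}(ii),(iv) give
\begin{equation}\label{eq:sminmax}
0<s_{\min}:=\frac{(1-r)\log q}{q-1}\ \le\ s_*\ \le\ s_{\max}:=1-\Big(\frac{r\log q}{2q}\Big)^{4/3}<1 .
\end{equation}
The left inequality is where $d_r>d_l$ is used.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Write
\begin{equation}\label{eq:FJ}
F(h)=h-h_*+rJ\big(\mathsf{c}_h^{\boxplus d_r}\big).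
\end{equation}
Lemma~\ref{lem:contr}(ii) gives $|H(\mathsf{c}_{h'}^{\boxplus d_r})-H(\mathsf{c}_h^{\boxplus d_r})|\le d_r|h'-h|$, so $F$ is continuous. Also $F(0)=0$, because $\mathsf{c}_0=\delta_0$; $F(h)\ge h-h_*>0$ for $h>h_*$; and $F(h_*)\ge r\frac{q-1}qs_*^{d_r}>0$ by Lemma~\ref{lem:s}(i),(ii). So $\{F\le0\}$ is a nonempty closed subset of $[0,h_*)$, its maximum $\bar h$ exists, and $F(\bar h)=0$, since otherwise $F$ would be negative just to the right of $\bar h$. Every $h>\bar h$ has $F(h)>0$ and, by Proposition~\ref{prop:neg}, is outside the set that defines $h^{\mathrm{FP}}$. Hence $h^{\mathrm{FP}}\le\bar h$. Finally $F(\bar h)=0$ reads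
\begin{equation}\label{eq:hbar}
h_*-\bar h=rJ\big(\mathsf{c}_{\bar h}^{\boxplus d_r}\big),
\end{equation}
and the right side is at least $r\frac{q-1}qs(\mathsf{c}_{\bar h})^{d_r}\ge r\frac{q-1}qs_*^{d_r}$, because $\mathsf{c}_*\preceq\mathsf{c}_{\bar h}$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Theorem~\ref{thm:sharp}(a) gives $h^{\mathrm{FP}}<h_*$. With the lower bound, $1-(q-1)\tau/\log q\le h^{\mathrm{FP}}/h_*<1$, and $\tau$ does not depend on the family. If $\log d_r=o(d_l)$, then $d_l\to\infty$ because $d_r\ge4$, so $\tau=\frac{2}{d_l-1}(\log(4q)+2\log(d_r-1))\to0$. This covers $d_r=d_l/r$ with $r$ fixed.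
\end{proof}

\begin{remark}
The lower bound and Proposition~\ref{prop:neg} use only $H(\mathsf{c}_h)=h$, and $F(h)>0$ for $h>h_*$ needs nothing more; together they give $h_*-r(q-1)\tau\le h^{\mathrm{FP}}\le h_*$. The ordering of the family by degradation is used for the continuity of $F$ and for comparing $\mathsf{c}_h$ with $\mathsf{c}_*$.
\end{remark}

\section{The exact exponent}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}(b). Fix $r$ and write $d=d_l$, so that $d_r=d/r$ and $n\ge d$. The phrase ``for large $d$'' means for $d\ge d_0$, where $d_0$ and all constants depend only on $q$ and $r$. Put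
\[
\theta=\frac{1+s_{\max}}2<1,\qquad \kappa_d=\sqrt2\,q\,d\,s_*^{n/2}.
\]
By \eqref{eq:sminmax}, $\kappa_d\le\frac12$ for large $d$, and $s_*^{n/2}=O(s_*^{d_r/2})$, $s_*^{3n/2}=O(s_*^{3d_r/2})$. Two facts are used repeatedly. First, for large $d$,
\begin{equation}\label{eq:E1}
s(a)\le s_*+2dq\,\theta^n\quad\Longrightarrow\quad s(a)^n\le2s_*^n ,
\end{equation}
because $s(a)^n\le s_*^n\exp(2ndq\theta^n/s_{\min})$ and $nd\,\theta^n\to0$. Second, Lemma~\ref{lem:contr}(ii) and $rd_r=d$ give
\begin{equation}\label{eq:E2}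
a'\preceq a,\ \ s(a)^n\le2s_*^n\quad\Longrightarrow\quad 0\le r\big[H(a'^{\,\boxplus d_r})-H(a^{\boxplus d_r})\big]\le\kappa_d\big(H(a')-H(a)\big).
\end{equation}
The plan is to show that $\mathsf{c}_{\bar h}$, and every nontrivial fixed point with $U\le0$ below the Shannon threshold, satisfy the hypothesis of \eqref{eq:E1}. Then \eqref{eq:E2} allows us to exchange these measures in the term $rH(\cdot^{\boxplus d_r})$ at a cost of higher order.

\begin{lemma}\label{lem:loc}
For large $d$, $\ rJ(\mathsf{c}_*^{\boxplus d_r})\le h_*-\bar h\le(1+2\kappa_d)\,rJ(\mathsf{c}_*^{\boxplus d_r})$.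
\end{lemma}

\begin{proof}
Let $\beta=\min\{h_*/2,(1-s_{\max})/4\}$. Lemma~\ref{lem:s}(iii) gives $s(\mathsf{c}_{h_*-\beta})\le s_*+2\beta\le\theta$. By \eqref{eq:FJ}, $F(h_*-\beta)\le-\beta+r(q-1)\theta^{d_r}<0$ for large $d$. Hence $\bar h\ge h_*-\beta$, so $\mathsf{c}_{\bar h}\preceq\mathsf{c}_{h_*-\beta}$ and $s(\mathsf{c}_{\bar h})\le\theta$. Then \eqref{eq:hbar} gives $h_*-\bar h\le q\theta^{d_r}$, and Lemma~\ref{lem:s}(iii) improves the bound to $s(\mathsf{c}_{\bar h})\le s_*+2q\theta^{d_r}$. By \eqref{eq:E1}, we may apply \eqref{eq:E2} to $\mathsf{c}_*\preceq\mathsf{c}_{\bar h}$. With \eqref{eq:hbar} it reads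
\[
0\le(h_*-\bar h)-rJ(\mathsf{c}_*^{\boxplus d_r})\le\kappa_d\,(h_*-\bar h),
\]
and $1/(1-\kappa_d)\le1+2\kappa_d$ for $\kappa_d\le\frac12$.
\end{proof}

\begin{lemma}\label{lem:bad}
For large $d$ the following holds. If $h\le h_*$ and $x$ is a nontrivial fixed point of $T(\cdot\,;h)$ with $U(x;h)\le0$, then $s(x)^n\le2s_*^n$ and $0\le h-H(x)\le2dq\,s_*^n$.
\end{lemma}

\begin{proof}
Put $\rho=\rho(x)$ and $I=H(x)-H(x\circledast\rho)$. At a fixed point $\mathsf{c}_h\circledast\rho^{\circledast d_l}=x\circledast\rho$, so the last term of \eqref{eq:U} is $H(x)-I$, and $U(x;h)\le0$ reads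
\begin{equation}\label{eq:bad}
H(x)+mI\ \ge\ rH(x^{\boxplus d_r}).
\end{equation}
By Lemma~\ref{lem:contr}(iii) and Lemma~\ref{lem:s}(i),(ii), both $I$ and $J(x^{\boxplus d_r})$ are at most $(q-1)s(x)^n$. So \eqref{eq:bad} gives $h_*-H(x)\le(m+r)(q-1)s(x)^n$. Since $\mathsf{c}_*\preceq\mathsf{c}_h\preceq x$, Lemma~\ref{lem:s}(iii) turns this into a bound on $s(x)$:
\begin{equation}\label{eq:boot}
h_*-H(x)\le dq\,s(x)^n,\qquad s(x)\le s_*+2dq\,s(x)^n .
\end{equation}
The second inequality improves itself once $d\,s(x)^n$ is small. Proposition~\ref{prop:rho} gives only $d\,s(x)^n\le d\tau=O(\log d)$, so one more step is needed to start.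

For this step use the other bound in Lemma~\ref{lem:contr}(iii), $I\le q\sqrt\tau\,H(x)$, which is proportional to $H(x)$. For large $d$, $H(x^{\boxplus d_r})\ge\log q-(q-1)\tau\ge\frac12\log q$. Then \eqref{eq:bad} gives $H(x)(1+mq\sqrt\tau)\ge\frac12h_*$. Since $m\sqrt\tau=\sqrt{2m\log(4qn^2)}=O(\sqrt{d\log d})$, we get $H(x)\ge c_1(d\log d)^{-1/2}$, and Lemma~\ref{lem:s}(iv) gives $1-s(x)\ge c_2(d\log d)^{-2/3}$, with constants $c_1,c_2>0$. Therefore
\[
d\,s(x)^n\le d\,e^{-n(1-s(x))}\le d\exp\big(-c_2\,d^{1/3}(\log d)^{-2/3}\big)\to0 .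
\]
(The exponent $3/4$ in Lemma~\ref{lem:s}(iv) matters here only because it exceeds $1/2$.)

Now \eqref{eq:boot} gives $s(x)\le s_{\max}+\frac12(1-s_{\max})=\theta$ for large $d$. Inserting this in \eqref{eq:boot} again gives $s(x)\le s_*+2dq\,\theta^n$, so $s(x)^n\le2s_*^n$ by \eqref{eq:E1}. Finally $H(x)\le h$ because $\mathsf{c}_h\preceq x$, and $h-H(x)\le h_*-H(x)\le2dq\,s_*^n$ by \eqref{eq:boot}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $d$ be large and put $e_d=2dq\,s_*^n\kappa_d=2\sqrt2\,q^2d^2s_*^{3n/2}$. Let $h<\bar h$, and suppose that $T(\cdot\,;h)$ has a nontrivial fixed point $x$ with $U(x;h)\le0$. We show that $\bar h-h\le2e_d$.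

First, $F(h)$ is almost nonnegative. Proposition~\ref{prop:two}(a) gives $h\ge rH(x^{\boxplus d_r})$. By Lemma~\ref{lem:bad}, \eqref{eq:E2} applies to $\mathsf{c}_h\preceq x$, and
\[
-F(h)=rH(\mathsf{c}_h^{\boxplus d_r})-h\le r\big[H(\mathsf{c}_h^{\boxplus d_r})-H(x^{\boxplus d_r})\big]\le\kappa_d\,(h-H(x))\le e_d .
\]
Second, $F$ grows by at least $\frac12(\bar h-h)$ from $h$ to $\bar h$. Indeed $s(\mathsf{c}_h)\le s(x)$, so \eqref{eq:E2} applies to $\mathsf{c}_{\bar h}\preceq\mathsf{c}_h$, and
\[
-F(h)=F(\bar h)-F(h)=(\bar h-h)-r\big[H(\mathsf{c}_{\bar h}^{\boxplus d_r})-H(\mathsf{c}_h^{\boxplus d_r})\big]\ge(1-\kappa_d)(\bar h-h)\ge\tfrac12(\bar h-h).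
\]
The two displays give $\bar h-h\le2e_d$.

So every $h\in[0,\log q]$ with $h<\bar h-2e_d$ belongs to the set that defines $h^{\mathrm{FP}}$, as does $h=0$. With part (a),
\[
0\le\bar h-h^{\mathrm{FP}}\le2e_d=O\big(d^2s_*^{3d_r/2}\big).
\]
The two-sided bound on $J(\mathsf{c}_*^{\boxplus d_r})$ is Lemma~\ref{lem:s}(i),(ii). Its lower half shows that $2e_d=rJ(\mathsf{c}_*^{\boxplus d_r})\cdot O(d^2s_*^{d_r/2})$. Since $\kappa_d=O(d\,s_*^{d_r/2})$, Lemma~\ref{lem:loc} gives
\[
h_*-h^{\mathrm{FP}}=(h_*-\bar h)+(\bar h-h^{\mathrm{FP}})=rJ\big(\mathsf{c}_*^{\boxplus d_r}\big)\big(1+O(d^2s_*^{d_r/2})\big). \qedhere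
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{LH} Jiaxin Lyu and Guanghui He, \emph{SC-LDPC Codes Over $\mathbb{F}_q$: Minimum Distance, Decoding Analysis and Threshold Saturation}, arXiv:2512.24232 (2025).
\end{thebibliography}
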